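# Three generators and finitely many relators: free abelian subgroups of every rank inside right angled Artin groups

## A bound one would expect, and cases that support it

A **right angled Artin group** (RAAG) is a group
$$A(\Gamma)=\langle V\Gamma\ \|\ [u,v]=1\ \ \forall\{u,v\}\in E\Gamma\rangle ,$$
where $\Gamma$ is a finite simplicial graph. Let $\mathcal A$ be the class of all groups isomorphic to subgroups of RAAGs. A group is **$n$-generated** if some generating set has at most $n$ elements. Throughout, $[g,h]=ghg^{-1}h^{-1}$.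

The **cohomological dimension** $\mathrm{cd}(G)$ is the length of a shortest projective resolution of the trivial $\mathbb ZG$-module $\mathbb Z$. We use four textbook facts: $\mathrm{cd}(H)\le \mathrm{cd}(G)$ if $H\le G$; $\mathrm{cd}(G)\le\dim K$ if $K$ is a classifying space (a $K(G,1)$ complex) for $G$; $\mathrm{cd}(\mathbb Z^d)=d$; and $\mathrm{cd}(F)=1$ for a nontrivial free group $F$.

Take a finitely presented group in $\mathcal A$ with at most $n$ generators. Can it contain $\mathbb Z^d$ for $d$ much larger than $n$? Can its cohomological dimension be much larger than $n$? The answer one would first guess is no: for finitely presented groups in $\mathcal A$, the number of generators should bound the dimension. Let us test this guess.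

*Abelian groups.* An $n$-generated abelian group in $\mathcal A$ is $\mathbb Z^m$ with $m\le n$, since RAAGs are torsion-free. The guess holds.

*RAAGs themselves.* The abelianization of $A(\Gamma)$ is $\mathbb Z^{|V\Gamma|}$, so an $n$-generated RAAG has at most $n$ vertices. Adding one vertex $t$ to a RAAG $A$ means adding a generator $t$ that commutes with a subgroup $P$ generated by vertices. If $K_A$ and $K_P$ are classifying spaces, one glues $K_P\times[0,1]$ to $K_A$ to get a classifying space of the new group (we recall this construction below), and the dimension goes up by at most $1$ per vertex. So $\mathrm{cd}\le n$, and the guess holds.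

*Two generators.* Baudisch (*Subgroups of semifree groups*, Acta Math. Acad. Sci. Hungar. 38 (1981)) proved that two elements of a RAAG either commute or freely generate a free group of rank $2$. Since RAAGs are torsion-free, a $2$-generated group in $\mathcal A$ is therefore one of $1,\ \mathbb Z,\ \mathbb Z^2,\ \mathbb F_2$. All have $\mathrm{cd}\le 2$, so
$$\text{no $2$-generated group in $\mathcal A$ contains $\mathbb Z^d$, or has $\mathrm{cd}=d$, if $d\ge3$.}\tag{1}$$

*Direct products of free groups.* It is known that for every $n$ there is $\delta(n)\in\mathbb N$ such that every $n$-generated finitely presented subgroup $H$ of a direct product of finitely many free groups embeds into $\mathbb F_2^{\delta(n)}$; in particular $\mathrm{cd}(H)\le\delta(n)$. The guess holds in this class as well.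

*Dropping finite presentability.* Here the guess fails at once. For $d\ge2$, in $F(s,t)^d$ let
$$g_1=(s,\dots,s),\qquad g_2=(t,\dots,t),\qquad g_3=(s,s^2,\dots,s^d),$$
and let $K_d=\langle g_1,g_2,g_3\rangle$. It is subdirect, since $g_1,g_2$ already project onto each factor. Put $f_j=g_2^{\,j}(g_3g_1^{-j})g_2^{-j}$. Its $m$-th coordinate is $t^js^{m-j}t^{-j}$, which is trivial exactly when $m=j$. For each $i$ let $e_i$ be the left-normed commutator of all $f_j$ with $j\ne i$, in increasing order of $j$. In a coordinate $m\ne i$ the entry $f_m$ is trivial, so $e_i$ is trivial there. In coordinate $i$ we are commuting nonzero powers of the distinct elements $y_j=t^jst^{-j}$, which are part of a free basis of the subgroup they generate. A nontrivial element of $F(y_{j_1},\dots,y_{j_{m-1}})$ does not commute with a nonzero power of $y_{j_m}$, so by induction $e_i$ is nontrivial in coordinate $i$. Thus $\langle e_1,\dots,e_d\rangle\cong\mathbb Z^d$. As $F(s,t)^d$ has a $d$-dimensional classifying space, $\mathrm{cd}(K_d)=d$.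

By the previous test, $K_d$ is not finitely presented once $d>\delta(3)$. More generally, it is known that for each $d$ there is a $3$-generated subdirect product of free groups $H_d\in\mathcal A$ with $\mathrm{cd}(H_d)=d$. The question, from Ashot Minasyan, "On subgroups of right angled Artin groups with few generators", arXiv:1407.2820 (2014), is whether *finitely presented* analogues exist in $\mathcal A$: is there an $n$ such that for every $d$ some $n$-generated finitely presented $Q_d\in\mathcal A$

- (a) contains a free abelian subgroup of rank $d$;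
- (b) satisfies $\mathrm{cd}(Q_d)=d$;
- (c) does both at once?

The guess turns out to be wrong, and it breaks immediately after the case (1).

> **Theorem 1.** For $d\ge1$ let
> $$Q_d=\big\langle x,y,z\ \big\|\ [a_i,b_k]=1\ (i,k\ge1,\ i+k\le d),\quad [c_i,c_l]=1\ (1\le i<l\le d)\big\rangle,$$
> where $a_i=[x^i,z]$, $b_k=[y^k,z]$ $(1\le i,k\le d)$ and $c_i=[a_i,b_{d+1-i}]$. Then $Q_d\in\mathcal A$, the elements $c_1,\dots,c_d$ freely generate a free abelian subgroup of rank $d$, $Q_d$ has a finite classifying space, and $\mathrm{cd}(Q_d)=d$.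
>
> No $2$-generated group in $\mathcal A$ contains $\mathbb Z^d$ or has cohomological dimension $d$ if $d\ge3$. So the answer is yes in (a), (b) and (c), already with $n=3$, and $3$ is the smallest possible $n$ in each of them.

For $d=0$ take the trivial group. The second paragraph's first sentence is (1). The rest of the lecture proves the first paragraph. From now on $N=d\ge1$.

By hand: $Q_1$ has no relators, so $Q_1=\mathbb F_3$. For $N=2$,
$$Q_2=\langle x,y,z\ \|\ [a_1,b_1]=1,\ [c_1,c_2]=1\rangle,\qquad c_1=[a_1,b_2],\quad c_2=[a_2,b_1].$$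
Picture an array with the $a_i$ as rows and the $b_k$ as columns. Strictly above the antidiagonal $i+k=N+1$ rows and columns commute; on the antidiagonal the commutators are the $c_i$, and these commute with each other; below it nothing is imposed.

## The tower of HNN extensions inside $Q_N$

Let $B$ be a group and $\varphi_i:C_i\to D_i$ isomorphisms between subgroups of $B$. The **HNN extension** with base $B$, stable letters $t_i$ and associated subgroups $C_i,D_i$ is $\langle B,t_i\ \|\ t_ict_i^{-1}=\varphi_i(c),\ c\in C_i\rangle$. A **pinch** in a word $g_0t_{i_1}^{\epsilon_1}g_1\cdots t_{i_n}^{\epsilon_n}g_n$ ($g_m\in B$, $\epsilon_m=\pm1$) is a subword $t_igt_i^{-1}$ with $g\in C_i$ or $t_i^{-1}gt_i$ with $g\in D_i$. A word without pinches is **reduced**. Replacing pinches by elements of $B$, one sees that every element has a reduced word. **Britton's lemma** says that $B$ embeds and that a reduced word with $n\ge1$ is not in $B$. In particular it is not trivial.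

Example: $B=F(a,b)$, one stable letter $t$ commuting with $a$. Then $tat^{-1}$ is a pinch (it equals $a$), while $tbt^{-1}$ is reduced, so it is not in $F(a,b)$.

On classifying spaces we recall: if $K$ is one for $B$ and $\Theta_i$ are classifying spaces for the $C_i$, then gluing each $\Theta_i\times[0,1]$ to $K$, by maps inducing $C_i\hookrightarrow B$ at one end and $\varphi_i: C_i\to D_i\subseteq B$ at the other, gives a classifying space for the HNN extension. A wedge of classifying spaces is one for the free product.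

**Proposition 2.** Let $B=\mathbb Z^N*F_N$, with $\mathbb Z^N$ free abelian on $c_1,\dots,c_N$ and $F_N$ free on $b_1,\dots,b_N$.

1. There is an HNN extension $B'$ with base $B$ and stable letters $a_1,\dots,a_N$, where
$$a_ib_ka_i^{-1}=b_k\ \ (i+k\le N),\qquad a_ib_{N+1-i}a_i^{-1}=c_ib_{N+1-i}.\tag{2}$$
2. In $B''=B'*\langle z\rangle$ put $u_0=t_0=z$, $u_i=a_iz$, $t_k=b_kz$ $(1\le i,k\le N)$. There is an HNN extension of $B''$ with stable letters $x,y$, where
$$xu_ix^{-1}=u_{i+1},\qquad yt_ky^{-1}=t_{k+1}\qquad(0\le i,k\le N-1),\tag{3}$$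
and it is $Q_N$, with $x,y,z,a_i,b_k,c_i$ having the same meaning as in Theorem 1.
3. In $Q_N$ the elements $c_1,\dots,c_N$ freely generate $\mathbb Z^N$; $Q_N$ has a finite classifying space; $\mathrm{cd}(Q_N)=N$.

*Proof.* (1) We must check that (2) defines isomorphisms between subgroups. Let $\theta_i$ be the endomorphism of $B$ that fixes $\mathbb Z^N$ and all $b_k$ except $b_{N+1-i}\mapsto c_ib_{N+1-i}$. It is an automorphism, with inverse $b_{N+1-i}\mapsto c_i^{-1}b_{N+1-i}$. The relations (2) for a given $i$ say $a_ica_i^{-1}=\theta_i(c)$ for $c$ in the free group $\langle b_1,\dots,b_{N+1-i}\rangle$.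

(2) We must check that $u_0,\dots,u_N$ are free generators of the subgroup they generate, and likewise $t_0,\dots,t_N$; then (3) defines isomorphisms between free groups of rank $N$. Killing $B$ maps $B''$ to $F(a_1,\dots,a_N,z)$, where the images $z,a_1z,\dots,a_Nz$ form a basis; so the $u_i$ are free generators. The subgroup of $B''$ generated by the $b_k$ and $z$ is $F_N*\langle z\rangle$, with basis $z,b_1z,\dots,b_Nz$; so the $t_k$ are free generators.

The resulting group has generators $x,y,z,a_i,b_k,c_i$. Relations (3) are equivalent to $x^izx^{-i}=a_iz$ and $y^kzy^{-k}=b_kz$ for $1\le i,k\le N$, that is, to $a_i=[x^i,z]$, $b_k=[y^k,z]$. Relations (2) are $[a_i,b_k]=1$ for $i+k\le N$ and $c_i=[a_i,b_{N+1-i}]$. The remaining relations are $[c_i,c_l]=1$. Eliminating $a_i,b_k,c_i$ leaves exactly the presentation of $Q_N$.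

(3) The base $B$ embeds in $B'$, $B'$ in $B''$, and $B''$ in $Q_N$, which gives the first claim. The wedge of an $N$-torus and $N$ circles is a finite classifying space of $B$, of dimension $N$. Then come finitely many HNN extensions along finitely generated free groups (we glue finite graphs times $[0,1]$, of dimension at most $2$), a wedge with a circle, and two more HNN extensions along finitely generated free groups. So $Q_N$ has a finite classifying space of dimension at most $\max(N,2)$. Since $\mathbb Z^N\le Q_N$, we get $\mathrm{cd}(Q_N)=N$ if $N\ge2$. And $Q_1=\mathbb F_3$ has $\mathrm{cd}=1$. $\square$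

So the abstract group does what we want. What is left, and it is the heart of the matter, is $Q_N\in\mathcal A$: we must find a copy of this whole tower inside a RAAG.

## Subgroups that inherit an HNN structure

We describe a RAAG by its letters (vertices) and its **n.c. pairs**: the pairs of distinct letters *not* joined by an edge. All other pairs of letters commute. For example, letters $X_0,X_1,X_2$ with n.c. pairs $\{X_0,X_1\},\{X_1,X_2\}$ give $\langle X_0,X_1,X_2\,\|\,[X_0,X_2]=1\rangle$. For a set $\Lambda$ of letters, $A(\Lambda)$ is the subgroup it generates; $\mathrm{A}(X_{\le i})$ means $A(X_0,\dots,X_i)$, and so on for $X_{<i}$, $X_{\ge1}$. "Killing" letters means sending them to $1$ and fixing the others; this always defines an endomorphism of a RAAG. Standard facts: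

**(F1)** $A(\Lambda)$ is the RAAG on the full subgraph $\Lambda$, and killing the letters outside $\Lambda$ is a retraction onto $A(\Lambda)$, so it fixes every element of $A(\Lambda)$. Hence $A(\Lambda)\cap A(\Lambda')=A(\Lambda\cap\Lambda')$: the retraction onto $A(\Lambda)$ fixes an element of the intersection and maps $A(\Lambda')$ into $A(\Lambda\cap\Lambda')$.

**(F2)** Adding to a RAAG $A$ a letter $t$ commuting exactly with the letters in $\Lambda$ gives the RAAG $\langle A,t\ \|\ [t,P]=1\rangle$, $P=A(\Lambda)$, an HNN extension of $A$. If $g\in A$ commutes with $t$, then $g\in P$, since otherwise $tgt^{-1}g^{-1}$ would be a reduced word equal to $1$.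

The next lemma is the tool for recognizing towers. It takes elements containing exactly one stable letter of the big group, and tells when they are stable letters of an HNN extension over a *smaller* base.

**Lemma 3.** Let $A$ be a group, $P_s\le A$ $(s\in\Sigma)$, $A^+=\langle A,t_s\,(s\in\Sigma)\ \|\ [t_s,P_s]=1\rangle$. Let $H_0\le A$, and for $i\in I$ let $\tau_i=h_i\,t_{s(i)}\,k_i^{-1}$ with $h_i,k_i\in A$. Put $C_i=H_0\cap k_iP_{s(i)}k_i^{-1}$ and $D_i=H_0\cap h_iP_{s(i)}h_i^{-1}$. Assume

1. $h_ik_i^{-1}C_ik_ih_i^{-1}=D_i$ for all $i$;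
2. if $i\ne l$ and $s(i)=s(l)=s$, then $H_0\cap k_iP_sk_l^{-1}=\emptyset=H_0\cap h_iP_sh_l^{-1}$.

Then $H=\langle H_0,\tau_i\ (i\in I)\rangle$ is the HNN extension with base $H_0$, stable letters $\tau_i$ and relations $\tau_ic\tau_i^{-1}=h_ik_i^{-1}\,c\,k_ih_i^{-1}$ $(c\in C_i)$. Moreover $H\cap A=H_0$.

*Proof.* By condition 1 the abstract HNN extension makes sense. Its relations hold in $H$: if $c=k_ivk_i^{-1}$ with $v\in P_{s(i)}$, then $\tau_ic\tau_i^{-1}=h_itvt^{-1}h_i^{-1}=h_ivh_i^{-1}$, where $t=t_{s(i)}$. So the abstract extension maps onto $H$, and $H_0$ goes identically to $H_0$. Take a reduced word of the abstract extension with at least one stable letter and expand each $\tau_i$ in $A^+$. A pinch in $A^+$ needs two consecutive letters $t_s,t_s^{-1}$ of opposite signs, so it can arise in only two ways.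

For $\tau_ig\tau_l^{-1}=h_i\,t_{s(i)}\,(k_i^{-1}gk_l)\,t_{s(l)}^{-1}\,h_l^{-1}$ a pinch means $s(i)=s(l)=s$ and $g\in k_iP_sk_l^{-1}$. By condition 2, $i=l$, and then $g\in C_i$. For $\tau_i^{-1}g\tau_l=k_i\,t_{s(i)}^{-1}\,(h_i^{-1}gh_l)\,t_{s(l)}\,k_l^{-1}$ a pinch means $s(i)=s(l)=s$ and $g\in h_iP_sh_l^{-1}$. By condition 2, $i=l$, and then $g\in D_i$. In both cases the original word had a pinch, a contradiction. So the expanded word is reduced in $A^+$ and has a stable letter; by Britton's lemma it is not in $A$. Hence the map onto $H$ is injective, and an element of $H\cap A$ has a reduced word without stable letters, i.e. lies in $H_0$. $\square$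

*Example.* Let $A=F(a,b)$, $P=\langle a\rangle$, $\tau=bt$ (so $h=b$, $k=1$). With $H_0=\langle a\rangle$ condition 1 fails: $C=\langle a\rangle$, but $D=\langle a\rangle\cap b\langle a\rangle b^{-1}=1$. With $H_0=\langle a,bab^{-1}\rangle$ we get $C=\langle a\rangle$, $D=\langle bab^{-1}\rangle$, and the lemma says that $\langle H_0,\tau\rangle$ is the HNN extension of a free group of rank $2$ with $\tau a\tau^{-1}=bab^{-1}$, that is, free on $a,\tau$. The next lemma continues this example.

## Chains, and two chains joined by one pair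

We want powers of one element $\mathbf X$ to conjugate one letter $X_0$ to elements $p_0,p_1,p_2,\dots$ such that $p_i$ uses exactly one more letter than $p_{i-1}$.

**Lemma 4 (chains).** Let $\mathcal X_r$ be the RAAG on $X_0,\dots,X_r$, $r\ge1$, with n.c. pairs exactly $\{X_{m-1},X_m\}$, $1\le m\le r$. Let $\mathbf X=X_1X_2\cdots X_r$, $p_i=\mathbf X^iX_0\mathbf X^{-i}$ $(i\ge0)$, $\mathcal X_m=A(X_0,\dots,X_m)$.

1. $p_i\in\mathcal X_i$ for $0\le i\le r$.
2. $E_r=\langle X_0,\mathbf X\rangle$ is free on $X_0,\mathbf X$; in particular the $p_i$, $i\ge0$, are a free basis of the subgroup they generate.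
3. $E_r\cap\mathcal X_{r-1}=\langle p_0,\dots,p_{r-1}\rangle$.
4. $p_i\notin\mathcal X_{i-1}$ for $1\le i\le r$.

For $r=2$: $p_1=X_1X_2X_0X_2^{-1}X_1^{-1}=X_1X_0X_1^{-1}$, because $X_2$ commutes with $X_0$, and $p_2=X_1X_2X_1X_0X_1^{-1}X_2^{-1}X_1^{-1}$.

*Proof.* (1) $p_0=X_0\in\mathcal X_0$. If $p_i\in\mathcal X_i$ and $i<r$, then $p_i$ commutes with $X_{i+2},\dots,X_r$. So $p_{i+1}=\mathbf Xp_i\mathbf X^{-1}$ is the conjugate of $p_i$ by $X_1\cdots X_{i+1}$ and lies in $\mathcal X_{i+1}$.

(2), (3) by induction on $r$. For $r=1$, $\mathcal X_1$ is free on $X_0$ and $X_1=\mathbf X$; so $E_1=\mathcal X_1$ and $E_1\cap\mathcal X_0=\langle X_0\rangle=\langle p_0\rangle$. The conjugates $\mathbf X^iX_0\mathbf X^{-i}$ are a free basis of what they generate, as in any free group on $X_0,\mathbf X$.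

Let $r\ge2$, $h=X_1\cdots X_{r-1}$, $p_i'=h^iX_0h^{-i}$, $E'=\langle X_0,h\rangle$. These are the data of the chain $X_0,\dots,X_{r-1}$. By induction $E'$ is free on $X_0,h$ and $E'\cap\mathcal X_{r-2}=C:=\langle p_0',\dots,p_{r-2}'\rangle$. Among the letters of $\mathcal X_{r-1}$, $X_r$ commutes exactly with those of $\mathcal X_{r-2}$, and $\mathbf X=hX_r$.

First, $p_i=p_i'$ for $0\le i\le r-1$: this is clear for $i=0$, and if $p_i=p_i'$ with $i\le r-2$, then $p_i'\in\mathcal X_{r-2}$ by (1), so $X_r$ commutes with it and $p_{i+1}=hX_rp_i'X_r^{-1}h^{-1}=hp_i'h^{-1}=p_{i+1}'$.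

Now let $H_0=\langle p_0',\dots,p_{r-1}'\rangle\le E'$ and apply Lemma 3 with $A=\mathcal X_{r-1}$, $P=\mathcal X_{r-2}$ and the single $\tau=\mathbf X=hX_r$ (so $k=1$). We have $C\subseteq H_0\cap\mathcal X_{r-2}\subseteq E'\cap\mathcal X_{r-2}=C$. As $h\in E'$, also
$$H_0\cap h\mathcal X_{r-2}h^{-1}\subseteq h(E'\cap\mathcal X_{r-2})h^{-1}=hCh^{-1}=\langle p_1',\dots,p_{r-1}'\rangle\subseteq H_0 ,$$
so $H_0\cap h\mathcal X_{r-2}h^{-1}=hCh^{-1}$ and condition 1 holds; condition 2 is void. Thus $\langle H_0,\mathbf X\rangle$, which is $E_r$ because $p_i'=p_i\in E_r$ for $i\le r-1$, is the HNN extension of the free group on $p_0,\dots,p_{r-1}$ with $\mathbf Xp_i\mathbf X^{-1}=p_{i+1}$ $(0\le i\le r-2)$. Eliminating $p_1,\dots,p_{r-1}$ we see that it is free on $p_0=X_0$ and $\mathbf X$. The last sentence of Lemma 3 gives $E_r\cap\mathcal X_{r-1}=H_0$.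

(4) The retraction onto $\mathcal X_i$ fixes $p_i$, by (1), and carries $\mathbf X$ to $X_1\cdots X_i$. So $p_i$ is also the $i$-th element for the chain $X_0,\dots,X_i$. If it were in $\mathcal X_{i-1}$, then (3) for $r=i$ would put it in $\langle p_0,\dots,p_{i-1}\rangle$, against the freeness in (2). $\square$

**Lemma 5.** Let $i,k\ge1$ and let $W$ be the RAAG on $X_0,\dots,X_i,Y_0,\dots,Y_k$ with n.c. pairs $\{X_{m-1},X_m\}$, $\{Y_{m-1},Y_m\}$ and $\{X_i,Y_k\}$. If $a\in A(X_{\le i})\setminus A(X_{<i})$ and $b\in A(Y_{\le k})\setminus A(Y_{<k})$, then $[a,b]\ne1$.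

*Proof.* $W$ is an HNN extension of $A(X_{\le i})\times A(Y_{<k})$ with stable letter $Y_k$ centralizing $P=A(X_{<i},Y_{\le k-2})$. Write $b=b_0Y_k^{\epsilon_1}b_1\cdots Y_k^{\epsilon_n}b_n$ with $b_m\in A(Y_{<k})$, $\epsilon_m=\pm1$ and $n$ minimal; $n\ge1$ as $b\notin A(Y_{<k})$. This word is reduced: a pinch would put some $b_m$ into $P\cap A(Y_{<k})=A(Y_{\le k-2})$, which commutes with $Y_k$, so $n$ could be decreased. Now
$$aba^{-1}b^{-1}=ab_0\,Y_k^{\epsilon_1}b_1\cdots Y_k^{\epsilon_n}\,(b_na^{-1}b_n^{-1})\,Y_k^{-\epsilon_n}\cdots b_1^{-1}Y_k^{-\epsilon_1}b_0^{-1}.$$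
The middle element is $a^{-1}$, since $a$ and $b_n$ commute. It is not in $P$, because $A(X_{\le i})\cap P=A(X_{<i})$. So this word is reduced with a stable letter, hence nontrivial. $\square$

## A homomorphism from $Q_N$ to a RAAG, and an element of its kernel

Lemmas 4 and 5 suggest how to produce the array of commutators. Take two chains $X_\bullet,Y_\bullet$ of length $N$, and join them by a single n.c. pair $\{X_j,Y_{N+1-j}\}$. The element $p_i$ sees the letters $X_{\le i}$ and $q_k$ sees $Y_{\le k}$, so $p_i$ and $q_k$ commute unless $i\ge j$ and $k\ge N+1-j$. Within the range $i+k\le N+1$ the only failure is the antidiagonal place $i=j$, $k=N+1-j$. Taking one such pair of chains for each $j=1,\dots,N$ puts the $N$ antidiagonal commutators into $N$ different direct factors, where they commute.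

Precisely, let $L$ be the RAAG with letters $X^j_m,Y^j_m$ $(1\le j\le N,\ 0\le m\le N)$ and n.c. pairs $\{X^j_{m-1},X^j_m\}$, $\{Y^j_{m-1},Y^j_m\}$ and $\{X^j_j,Y^j_{N+1-j}\}$. With $L_j=A(X^j_\bullet,Y^j_\bullet)$ we have $L=L_1\times\dots\times L_N$. Put
$$X=\prod_jX^j_1\cdots X^j_N,\quad Y=\prod_jY^j_1\cdots Y^j_N,\quad p_0=\prod_jX^j_0,\quad q_0=\prod_jY_0^j,$$
and for $0\le i,k\le N$
$$p_i=X^ip_0X^{-i}=\prod_jp_i^j,\quad p_i^j=X^iX_0^jX^{-i},\qquad q_k=Y^kq_0Y^{-k}=\prod_jq_k^j,\quad q^j_k=Y^kY^j_0Y^{-k}.$$
Only the factor $X^j_1\cdots X^j_N$ of $X$ matters in $p_i^j$, so Lemma 4 applies: $p_i^j\in A(X^j_{\le i})$ and $q_k^j\in A(Y^j_{\le k})$. The elements $p_i^j$ and $q_k^{j'}$ commute unless $j=j'$ and $N+1-k\le j\le i$. If $i+k\le N$ this never happens; if $i+k=N+1$ it forces $j=i$. Therefore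
$$p_iq_kp_i^{-1}=q_k\ \ (i+k\le N),\qquad p_iq_{N+1-i}p_i^{-1}=\alpha_iq_{N+1-i}\ \ (1\le i\le N),\qquad \alpha_i:=[p^i_i,q^i_{N+1-i}]\in L_i.\tag{4}$$

*The $\alpha_i$ span $\mathbb Z^N$.* The letters $X^i_0,\dots,X^i_i,Y^i_0,\dots,Y^i_{N+1-i}$ have exactly the n.c. pairs of Lemma 5 with $k=N+1-i$. By Lemma 4(4), $p_i^i\notin A(X^i_{<i})$ and $q^i_{N+1-i}\notin A(Y^i_{<N+1-i})$. So $\alpha_i\ne1$ by Lemma 5. As $\alpha_i\in L_i$ and $L=\prod L_j$ is torsion-free,
$$V:=\langle\alpha_1,\dots,\alpha_N\rangle\ \text{ is free abelian with basis }\alpha_1,\dots,\alpha_N.\tag{5}$$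
Killing all $X^j_0$ kills all $p_i^j$, hence $V$; killing all $Y_0^j$ kills all $q_k^j$, hence $V$.

For $N=2$ the joining pairs are $\{X^1_1,Y^1_2\}$ and $\{X_2^2,Y^2_1\}$. Indeed $p_1,q_1$ commute (no $Y^1_2$ in the first factor, no $X^2_2$ in the second), $p_1,q_2$ fail to commute only in $L_1$, and $p_2,q_1$ only in $L_2$.

Now send $x\mapsto X$, $y\mapsto Y$, $z\mapsto p_0q_0$. Since $X$ commutes with $q_0$, $Y$ with $p_0$, and $p_0$ with every $q_k$ $(k\le N)$, we get $a_i\mapsto p_ip_0^{-1}$ and $b_k\mapsto q_kq_0^{-1}$. As $p_0$ commutes with all $q_k$ and $q_0$ with all $p_i$, (4) gives $[a_i,b_k]\mapsto1$ for $i+k\le N$ and $c_i\mapsto\alpha_i$. So all relations of $Q_N$ hold: we have a homomorphism $Q_N\to L$ into a RAAG, injective on $\langle c_1,\dots,c_N\rangle$.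

It is not injective for $N\ge2$, and here is the exact point. The element $[c_1,\,b_1c_2b_1^{-1}]$ lies in $B=\mathbb Z^N*F_N\le Q_N$ and is nontrivial there, being an alternating word $c_1\,b_1\,c_2\,b_1^{-1}\,c_1^{-1}\,b_1\,c_2^{-1}\,b_1^{-1}$ of length $8$ in the free product. But in $L$ the element $b_1c_2b_1^{-1}$ goes to a conjugate of $\alpha_2$, which lies in $L_2$, and $c_1$ goes to $\alpha_1\in L_1$; these commute. The direct product structure that makes the $\alpha_i$ commute makes all their conjugates commute as well.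

The remedy is to keep $L$, and to multiply the elements involved by fresh letters, chosen so that $q_k$ becomes a stable letter, then $p_i$ becomes a stable letter, then $z$, then $x$ and $y$. The fresh letters must commute with enough that the relations of $Q_N$ survive, and with so little that the associated subgroups in Lemma 3 are exactly those of the tower.

Two points decide the choice. First, a single fresh letter $S_0$ commuting with $X$ would not do for $p_i$: the conjugates of $p_0S_0$ by $X^i$ would be $p_iS_0$, and in the quotient $(p_iS_0)(p_0S_0)^{-1}=p_ip_0^{-1}$ the fresh letter disappears. So $S_0$ must be moved by the shift too, and we give it its own chain $S_0,\dots,S_N$; likewise $R_0,\dots,R_N$ for $q_k$. Second, if the chains $S$ and $R$ commuted with each other, the conjugates of $S_0$ would commute with *all* the elements built from the $q_k$, and the associated subgroups would be too large. So we join them by n.c. pairs $\{S_m,R_{N+2-m}\}$, one step beyond the antidiagonal: they leave the relations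 with $i+k\le N+1$ untouched and destroy the rest.

## The ambient group $A_2$ and its commutation relations

The RAAG $A_2$ has letters $X^j_m,Y^j_m$ $(1\le j\le N,\ 0\le m\le N)$ and $S_m,R_m$ $(0\le m\le N)$. Its n.c. pairs are exactly

- $\{X^j_{m-1},X^j_m\}$, $\{Y^j_{m-1},Y^j_m\}$, $\{S_{m-1},S_m\}$, $\{R_{m-1},R_m\}$ $(1\le m\le N)$;
- $\{X^j_j,Y^j_{N+1-j}\}$ $(1\le j\le N)$;
- $\{S_m,R_{N+2-m}\}$ $(2\le m\le N)$;
- $\{S_0,X_0^j\}$, $\{R_0,Y^j_0\}$ $(1\le j\le N)$.

By (F1) it contains the $L$ of the last section, so (4) and (5) hold in $A_2$. The pairs in the last line have one purpose: the centralizer of $S_0$ will not involve the $X_0^j$, and that of $R_0$ will not involve the $Y_0^j$. Killing the $X_0^j$ (or the $Y_0^j$) then fixes this centralizer while it destroys $V$. For $N=2$ the joining pairs between different chains are $\{X^1_1,Y^1_2\}$, $\{X^2_2,Y^2_1\}$, $\{S_2,R_2\}$ and the last line.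

With $X,Y,p_i,q_k,\alpha_i,V$ as before, let $S=S_1\cdots S_N$, $R=R_1\cdots R_N$ and
$$\bar x=XS,\quad\bar y=YR,\quad\hat u_0=p_0S_0,\quad\hat t_0=q_0R_0,\qquad \hat u_i=\bar x^i\hat u_0\bar x^{-i},\quad\hat t_k=\bar y^k\hat t_0\bar y^{-k}\quad(0\le i,k\le N).$$
The only n.c. pairs between $X$-letters and $S$-letters are $\{S_0,X_0^j\}$. So $X$ and $S$ commute, $X$ commutes with $S_0$, and $S$ commutes with $p_0$; similarly for $Y,R$. Hence
$$\hat u_i=p_iP_i,\quad P_i=S^iS_0S^{-i};\qquad\hat t_k=q_kQ_k,\quad Q_k=R^kR_0R^{-k},\tag{6}$$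
and by Lemma 4(1), $P_i\in A(S_{\le i})$, $Q_k\in A(R_{\le k})$.

$$P_i\text{ commutes with }\hat t_k\text{ if }i+k\le N+1.\tag{7}$$
Indeed all $S$'s commute with all $Y$'s, hence $P_i$ with $q_k$; and $S_m,R_{m'}$ form an n.c. pair only if $m+m'=N+2$, which is impossible for $m\le i$, $m'\le k$, so $P_i$ commutes with $Q_k$.

$$p_i\hat t_kp_i^{-1}=\hat t_k\ \ (i+k\le N),\qquad p_i\hat t_{N+1-i}p_i^{-1}=\alpha_i\hat t_{N+1-i}\ \ (1\le i\le N).\tag{8}$$
Indeed the $X$'s commute with the $R$'s, so $p_i$ commutes with $Q_k$, and (4) gives the rest. In particular $p_0$ commutes with all $\hat t_k$, $0\le k\le N$.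

## Two layers of stable letters: $R_0$, then $S_0$

Let $A_0$ be the subgroup on all letters except $S_0,R_0$, and $A_1=\langle A_0,R_0\rangle$, so that $A_2=\langle A_1,S_0\rangle$. Reading off the n.c. pairs: $R_0$ is a stable letter over $A_0$ centralizing $P_R=A(X^\bullet_\bullet,Y^\bullet_{\ge1},S_{\ge1},R_{\ge2})$, and $S_0$ is a stable letter over $A_1$ centralizing $P_S=A(X^\bullet_{\ge1},Y^\bullet_\bullet,S_{\ge2},R_{\ge0})$.

**Step 1.** The purpose is to repair the free product lost in $L$: *$H_0:=\langle V,\hat t_0,\dots,\hat t_N\rangle=V*F(\hat t_0,\dots,\hat t_N)$.*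

Apply Lemma 3 with $A=A_0$, stable letter $R_0$, base subgroup $V$, and $\hat t_k=h_kR_0k_k^{-1}$, $h_k=q_kR^k$, $k_k=R^k$, as (6) allows.

*Condition 2.* Suppose $v\in V$ lies in $R^kP_RR^{-l}$ or in $q_kR^kP_RR^{-l}q_l^{-1}$. Kill all letters but $R_1$. Then $V$, $q_k$, $q_l$ and $P_R$ die and $R\mapsto R_1$, so $1=R_1^{k-l}$ and $k=l$.

*Condition 1.* We show that all associated subgroups are trivial. Let $v\in V\cap R^kP_RR^{-k}$. The $X$'s and $Y$'s commute with $R_1,\dots,R_N$, so $v\in L$ commutes with $R$ and $v\in P_R$. Killing the $Y_0^j$ fixes $P_R$ and kills $V$, so $v=1$. Let $v=q_kR^k\pi R^{-k}q_k^{-1}\in V$ with $\pi\in P_R$. Killing the $Y_0^j$ kills $v$ and $q_k$ and fixes $R$ and $\pi$, so $1=R^k\pi R^{-k}$; hence $\pi=1$ and $v=1$.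

An HNN extension of $V$ with trivial associated subgroups is the free product of $V$ with the free group on the stable letters. $\square$

**Step 2.** The purpose is to make the $\hat u_i$ stable letters over $H_0$, with associated subgroups cut down to the right size. Let $T=\langle\hat t_0,\dots,\hat t_N\rangle$, $n_0=N$, $n_i=N+1-i$ $(1\le i\le N)$,
$$C_i=\langle\hat t_0,\dots,\hat t_{n_i}\rangle,\qquad D_i=p_iC_ip_i^{-1}\qquad(0\le i\le N).$$
*Then $M'':=\langle\hat u_i,\hat t_k : 0\le i,k\le N\rangle$ is the HNN extension with base $H_0$, stable letters $\hat u_0,\dots,\hat u_N$ and relations $\hat u_ic\hat u_i^{-1}=p_icp_i^{-1}$ $(c\in C_i)$. Explicitly, $\hat u_0$ centralizes all $\hat t_k$; and for $i\ge1$,*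
$$\hat u_i\hat t_k\hat u_i^{-1}=\hat t_k\ (i+k\le N),\qquad\hat u_i\hat t_{N+1-i}\hat u_i^{-1}=\alpha_i\hat t_{N+1-i}.\tag{9}$$

Apply Lemma 3 with $A=A_1$, stable letter $S_0$, base subgroup $H_0\le A_1$, and $\hat u_i=h_iS_0k_i^{-1}$, $h_i=p_iS^i$, $k_i=S^i$. Note $h_ik_i^{-1}=p_i$.

*Condition 2.* Kill all letters but $S_1$. Then $H_0$, the $p_i$ and $P_S$ die and $S\mapsto S_1$. So if $H_0$ meets $S^iP_SS^{-l}$ or $p_iS^iP_SS^{-l}p_l^{-1}$, then $1=S_1^{i-l}$ and $i=l$.

*First associated subgroup: $H_0\cap S^iP_SS^{-i}=C_i$.*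

"$\supseteq$": let $k\le n_i$, so $i+k\le N+1$. By (7), $P_i=S^iS_0S^{-i}$ commutes with $\hat t_k$, so $S_0$ commutes with $S^{-i}\hat t_kS^i\in A_1$. By (F2) this element is in $P_S$.

"$\subseteq$": let $g=S^i\pi S^{-i}\in H_0$ with $\pi\in P_S$. Killing the $X_0^j$ fixes $\pi$ and $S$, hence $g$; it kills $V$ and fixes the $\hat t_k$, so it maps $H_0$ onto $T$. Thus $g\in T$, say $g=w(\hat t_0,\dots,\hat t_N)$ with $w$ a reduced word. If $i\le1$, then $C_i=T$ and we are done. Let $i\ge2$ and $r=N+2-i$, so $2\le r\le N$. Since $S_0$ commutes with $\pi$, $P_i$ commutes with $g$. Apply the retraction onto $A(S_0,\dots,S_i,R_0,\dots,R_r)$. A joining pair $\{S_m,R_{N+2-m}\}$ inside these letters needs $m\le i$ and $N+2-m\le N+2-i$, so $m=i$: the only one is $\{S_i,R_r\}$, and we are in the situation of Lemma 5. The retraction fixes $P_i$, kills $q_k$ and sends $R$ to $R_1\cdots R_r$, so it sends $\hat t_k$ to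
$$Q_k'=(R_1\cdots R_r)^kR_0(R_1\cdots R_r)^{-k}.$$
Hence $P_i$ commutes with $w(Q_0',\dots,Q_N')\in A(R_{\le r})$. By Lemma 4(4), $P_i\in A(S_{\le i})\setminus A(S_{<i})$, so Lemma 5 forces $w(Q')\in A(R_{<r})$. By Lemma 4(3) for the chain $R_0,\dots,R_r$, $w(Q')\in\langle Q_0',\dots,Q_{r-1}'\rangle$, and by Lemma 4(2) $Q_0',\dots,Q_N'$ are free generators. So the reduced word $w$ involves only its first $r$ variables. As $r-1=n_i$, $g\in C_i$.

*Second associated subgroup: $H_0\cap p_iS^iP_SS^{-i}p_i^{-1}=p_iC_ip_i^{-1}$.*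

"$\supseteq$": by (8), $p_iC_ip_i^{-1}\subseteq H_0$, and $C_i\subseteq S^iP_SS^{-i}$ by the above.

"$\subseteq$": let $g=p_icp_i^{-1}\in H_0$ with $c\in S^iP_SS^{-i}$. Killing the $X_0^j$ sends $p_i$ to $1$ and fixes $c$, so it sends $g$ to $c$. It maps $H_0$ onto $T$. So $c\in T\subseteq H_0$, whence $c\in H_0\cap S^iP_SS^{-i}=C_i$.

So condition 1 holds, and Lemma 3 gives the HNN structure of $\langle H_0,\hat u_0,\dots,\hat u_N\rangle$; (8) makes the relations explicit as (9). By (9), $\alpha_i=\hat u_i\hat t_{N+1-i}\hat u_i^{-1}\hat t_{N+1-i}^{-1}\in M''$, so $V\le M''$ and this group is $M''$. $\square$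

## The quotients $\mathsf a_i=\hat u_i\hat u_0^{-1}$ and $\mathsf b_k=\hat t_k\hat t_0^{-1}$

In the tower the roles of $a_i,b_k$ are played by commutators $[x^i,z]$, $[y^k,z]$, so we must pass to quotients. Let $\mathsf a_i=\hat u_i\hat u_0^{-1}$, $\mathsf b_k=\hat t_k\hat t_0^{-1}$ $(1\le i,k\le N)$, $M'=\langle\mathsf a_i,\mathsf b_k\rangle$ and $H_0'=V*F(\mathsf b_1,\dots,\mathsf b_N)$. As $\hat t_0,\mathsf b_1,\dots,\mathsf b_N$ is also a basis of $T$, $H_0=H_0'*\langle\hat t_0\rangle$.

**Step 3.** The purpose is to find in $A_2$ the first floor $B'$ of the tower: *$M'$ is the HNN extension with base $H_0'$, stable letters $\mathsf a_1,\dots,\mathsf a_N$ and*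
$$\mathsf a_i\mathsf b_k\mathsf a_i^{-1}=\mathsf b_k\ (i+k\le N),\qquad\mathsf a_i\mathsf b_{N+1-i}\mathsf a_i^{-1}=\alpha_i\mathsf b_{N+1-i}.\tag{10}$$

*The relations hold.* $\hat u_0$ commutes with all $\hat t_k$, so $\mathsf a_i$ acts on $\mathsf b_k$ as $\hat u_i$ does. By (9), $\hat u_i$ commutes with $\hat t_0$ and treats $\hat t_k$ as required. In particular $\alpha_i=[\mathsf a_i,\mathsf b_{N+1-i}]\in M'$, so $H_0'\le M'$.

*Associated subgroups.* Let, for $1\le i\le N$,
$$C_i'=\langle\mathsf b_1,\dots,\mathsf b_{n_i}\rangle,\qquad D_i'=\langle\mathsf b_1,\dots,\mathsf b_{N-i},\ \alpha_i\mathsf b_{N+1-i}\rangle .$$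
Conjugation by $\mathsf a_i$ maps $C_i'$ isomorphically to $D_i'$, by (10). We have $C_i=\langle C_i',\hat t_0\rangle$; and $D_i=\langle\hat t_0,\dots,\hat t_{N-i},\alpha_i\hat t_{N+1-i}\rangle=\langle D_i',\hat t_0\rangle$, by multiplying the other generators with $\hat t_0^{-1}$ on the right. Killing $\hat t_0$ is a retraction of $H_0'*\langle\hat t_0\rangle$ onto $H_0'$; it maps $C_i$ onto $C_i'$ and $D_i$ onto $D_i'$. So
$$C_i\cap H_0'=C_i',\qquad D_i\cap H_0'=D_i'.\tag{11}$$

*No further relations.* The abstract HNN extension maps onto $M'$ and is injective on its base. Let $g_0\mathsf a_{i_1}^{\epsilon_1}g_1\cdots\mathsf a_{i_n}^{\epsilon_n}g_n$ $(n\ge1,\ g_m\in H_0')$ be a reduced word of the abstract extension. Substitute $\mathsf a_i=\hat u_i\cdot\hat u_0^{-1}$, $\mathsf a_i^{-1}=\hat u_0\cdot\hat u_i^{-1}$ and look for pinches in $M''$. Inside one $\mathsf a_i^{\pm1}$ the two adjacent stable letters $\hat u_i,\hat u_0$ are different as $i\ge1$: no pinch. Between neighbors, with $i,l\ge1$ and $g\in H_0'$: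

- $\mathsf a_ig\mathsf a_l$ and $\mathsf a_i^{-1}g\mathsf a_l^{-1}$ give $\hat u_0^{-1}g\hat u_l$, respectively $\hat u_i^{-1}g\hat u_0$: different letters, no pinch.
- $\mathsf a_i^{-1}g\mathsf a_l$ gives $\hat u_i^{-1}g\hat u_l$, a pinch only if $i=l$ and $g\in D_i\cap H_0'=D_i'$, which reducedness excludes.
- $\mathsf a_ig\mathsf a_l^{-1}$ gives $\hat u_i\,\hat u_0^{-1}g\hat u_0\,\hat u_l^{-1}$. The associated subgroups of $\hat u_0$ are both $T$. If $g\notin T$, there is no pinch. If $g\in T$, then $\hat u_0^{-1}g\hat u_0=g$, and we replace the expression by $\hat u_ig\hat u_l^{-1}$. This is a pinch only if $i=l$ and $g\in C_i\cap H_0'=C_i'$, which reducedness excludes.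

The replacements in the last case remove only letters $\hat u_0^{\pm1}$. On the other side of such a $\hat u_i$ (to its left) or $\hat u_l^{-1}$ (to its right) we find either the neighboring block, as in the first two cases, or the $\hat u_0$-free end of the word; so no new adjacency arises beyond those listed. The letters $\hat u_{i_m}^{\pm1}$ are never removed. So we end with a reduced word of $M''$ with at least $n\ge1$ stable letters, and it is nontrivial. $\square$

## The letter $w$ and the element $\bar z$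

**Step 4.** The purpose is to find the floor $B''=B'*\langle z\rangle$. Let $A_3$ be $A_2$ with a new letter $w$ commuting exactly with the letters $X^j_{\ge1},Y^j_{\ge1},S_{\ge1},R_{\ge1}$; let $P_w$ be the subgroup they generate. Put
$$\bar z=\hat u_0\hat t_0w,\qquad M=\langle M',\bar z\rangle .$$
*Then $M=M'*\langle\bar z\rangle$ with $\bar z$ of infinite order.*

Killing all $X_0^j,Y_0^j,S_0,R_0$ kills $\hat u_0$ and $\hat t_0$, hence their conjugates $\hat u_i,\hat t_k$, hence $M''$; and it fixes $P_w$. So $M'\cap P_w=1$. For $h=\hat u_0\hat t_0$, if $h\pi h^{-1}\in M'$ with $\pi\in P_w$, the same map gives $\pi=1$; so $M'\cap hP_wh^{-1}=1$. Lemma 3, with $A=A_2$, stable letter $w$, base subgroup $M'$ and $\bar z=hw$, gives the claim. $\square$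

Now we compute the conjugates of $\bar z$. The element $\bar x\in A(X^\bullet_{\ge1},S_{\ge1})$ commutes with $w$. It also commutes with $\hat t_0=q_0R_0$: the joining pairs of $X$- with $Y$-letters involve only $Y^j_m$ with $m=N+1-j\ge1$, those of $S$- with $R$-letters only $R_m$ with $m\ge2$, and there are none between $X$ and $R$ or $S$ and $Y$. In the same way $\bar y$ commutes with $w$ and with $\hat u_0=p_0S_0$. So for $0\le i,k\le N$
$$u_i:=\bar x^i\bar z\bar x^{-i}=\hat u_i\hat t_0w,\qquad t_k:=\bar y^k\bar z\bar y^{-k}=\hat u_0\hat t_kw,$$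
and, for $i,k\ge1$,
$$u_i=\mathsf a_i\bar z,\qquad t_k=\mathsf b_k\bar z .\tag{12}$$
The last equality holds as $\mathsf b_k\bar z=\hat t_k\hat t_0^{-1}\hat u_0\hat t_0w$ and $\hat u_0$ commutes with $\hat t_0$ and $\hat t_k$. Also $u_0=t_0=\bar z$. This is why $\bar z$ was chosen to contain both $\hat u_0$ and $\hat t_0$: one element now starts both sequences.

## The letters $\xi,\eta$ and the embedding of $Q_N$

The elements $\bar x,\bar y$ already shift the $u_i$ and the $t_k$ correctly. Two more fresh letters turn them into stable letters. Let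
$$\Lambda_x=\{X^j_m,S_m:0\le m\le N-1\}\cup\{Y_0^j,R_0,w\},\qquad\Lambda_x^+=\Lambda_x\cup\{X^j_N,S_N\},$$
$$\Lambda_y=\{Y^j_m,R_m:0\le m\le N-1\}\cup\{X_0^j,S_0,w\},\qquad\Lambda_y^+=\Lambda_y\cup\{Y^j_N,R_N\},$$
with $j$ running over $1,\dots,N$.

**Step 5.** The purpose is to compute the associated subgroups for the last two stable letters. *Let $U=\langle u_0,\dots,u_{N-1}\rangle$. Then $u_0,\dots,u_N$ are free generators of the subgroup they generate, and*
$$M\cap A(\Lambda_x)=U,\qquad M\cap\bar xA(\Lambda_x)\bar x^{-1}=\bar xU\bar x^{-1}=\langle u_1,\dots,u_N\rangle .$$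

Since $u_i=p_iP_i\hat t_0w$, Lemma 4(1) gives $u_i\in A(\Lambda_x)$ for $i\le N-1$ and $u_N\in A(\Lambda_x^+)$.

*Cutting $M$ down to the $u_i$.* The retraction of $A_3$ onto $A(\Lambda_x^+)$ kills $\bar y$ and fixes $\hat t_0$, so $\hat t_k=\bar y^k\hat t_0\bar y^{-k}\mapsto\hat t_0$ and $\mathsf b_k\mapsto1$. It fixes $\mathsf a_i$ and $\bar z$. So it maps $M=\langle\bar z,\mathsf a_i,\mathsf b_k\rangle$ onto $\langle\bar z,\mathsf a_1,\dots,\mathsf a_N\rangle=\langle u_0,\dots,u_N\rangle$, by (12). An element of $M\cap A(\Lambda_x^+)$ is fixed by it, so $M\cap A(\Lambda_x^+)=\langle u_0,\dots,u_N\rangle$.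

*Reading the $u_i$ in one chain.* The retraction $\rho$ onto $A(X^1_0,\dots,X^1_N)$ sends $u_i\mapsto p_i^1$ and $\bar x\mapsto\mathbf X=X^1_1\cdots X^1_N$. By Lemma 4(2) the $p_i^1$ are free generators. So the $u_i$ are too, and $\rho$ is injective on $\langle u_0,\dots,u_N\rangle$. In the notation of Lemma 4 for this chain, $\rho$ maps $\langle u_0,\dots,u_N\rangle$ into $E_N$, and it maps $A(\Lambda_x)$ onto $A(X^1_{\le N-1})$.

If $g\in M\cap A(\Lambda_x)$, then $g\in\langle u_0,\dots,u_N\rangle$ and $\rho(g)\in E_N\cap A(X^1_{\le N-1})=\langle p_0^1,\dots,p_{N-1}^1\rangle$ by Lemma 4(3). By injectivity $g\in U$.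

If $g\in M\cap\bar xA(\Lambda_x)\bar x^{-1}$, then, as $\bar x\in A(\Lambda_x^+)$, again $g\in\langle u_0,\dots,u_N\rangle$, and $\mathbf X^{-1}\rho(g)\mathbf X\in E_N\cap A(X^1_{\le N-1})=\langle p_0^1,\dots,p_{N-1}^1\rangle$. So $\rho(g)\in\langle p_1^1,\dots,p_N^1\rangle$ and $g\in\langle u_1,\dots,u_N\rangle$.

Conversely, $U\subseteq M\cap A(\Lambda_x)$, and $\bar xU\bar x^{-1}=\langle u_1,\dots,u_N\rangle\subseteq M$. $\square$

The same holds for $\bar y$, $\Lambda_y$ and the $t_k$: now $t_k=\hat u_0q_kQ_kw$, the retraction onto $A(\Lambda_y^+)$ kills $\bar x$, so it sends $\hat u_i\mapsto\hat u_0$ and $\mathsf a_i\mapsto1$, while it fixes the $\mathsf b_k$ and $\bar z$; and one reads the $t_k$ in the chain $Y^1_0,\dots,Y^1_N$.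

**Step 6.** The purpose is to put on the last floor and compare with Proposition 2. Let $A_4$ be $A_3$ with two new letters $\xi,\eta$ commuting exactly with $\Lambda_x$ and with $\Lambda_y$, respectively; $\xi,\eta$ form an n.c. pair. It is a RAAG on finitely many letters, and $A_4=\langle A_3,\xi,\eta\ \|\ [\xi,A(\Lambda_x)]=1,\ [\eta,A(\Lambda_y)]=1\rangle$. Put
$$\hat x=\bar x\xi,\qquad\hat y=\bar y\eta,\qquad G=\langle M,\hat x,\hat y\rangle\le A_4 .$$
Apply Lemma 3 with $A=A_3$, the two stable letters $\xi,\eta$, base subgroup $M$, and $h=\bar x$, $k=1$ for $\hat x$, $h=\bar y$, $k=1$ for $\hat y$. Condition 1 is Step 5 and its analog for $\bar y$; condition 2 is void, since $\hat x$ and $\hat y$ use different stable letters. So $G$ is the HNN extension of $M$ with stable letters $\hat x,\hat y$ and relations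
$$\hat xu_i\hat x^{-1}=u_{i+1},\qquad\hat yt_k\hat y^{-1}=t_{k+1}\qquad(0\le i,k\le N-1).$$

Now compare floors. $H_0'=V*F(\mathsf b_1,\dots,\mathsf b_N)$, with $V$ free abelian on $\alpha_1,\dots,\alpha_N$, is $B$. By Step 3 and (10), which is (2), $M'$ is $B'$. By Step 4, $M=M'*\langle\bar z\rangle$ is $B''$, and by (12) the $u_i,t_k$ correspond to those of Proposition 2. Finally the relations of $G$ over $M$ are (3). So
$$x\mapsto\hat x,\quad y\mapsto\hat y,\quad z\mapsto\bar z,\qquad a_i\mapsto\mathsf a_i,\quad b_k\mapsto\mathsf b_k,\quad c_i\mapsto\alpha_i$$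
carries the presentation of the tower of Proposition 2 to that of $G$, and $Q_N\cong G\le A_4$. Hence $Q_N\in\mathcal A$. $\square$

Together with Proposition 2(3) and (1) this proves Theorem 1. For every $d\ge1$ the one explicit $3$-generated finitely presented group $Q_d\in\mathcal A$ contains $\mathbb Z^d$ and has $\mathrm{cd}(Q_d)=d$, so the answer is yes in (a), (b) and (c) with $n=3$; and $n\le2$ is impossible in each, by (1) with $d=3$. $\blacksquare$
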